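# Single-source shortest paths when only edge weights can be compared

## 1. The guess that an order of weights says nothing about sums, on two and three vertices

Take the complete directed graph $G=(V,E)$ on $n$ vertices, so that $E$ is the set of all ordered pairs of distinct vertices, and put $N=|E|=n(n-1)$. There is a source $s\in V$, and each edge $(u,v)$ has a real weight $w(u,v)$. An algorithm keeps a value $D[v]$ for every vertex, initially $D[s]=0$ and $D[v]=\infty$ for $v\ne s$. The only operation that changes these values is the relaxation of an edge $(u,v)$, which replaces $D[v]$ by $\min\{D[v],D[u]+w(u,v)\}$. The algorithm does not know the weights. It may only ask weight-queries, each comparing the weights of two edges, and each next move may depend on all earlier answers. At the end, $D[v]$ must equal the distance $\mathrm{dist}(s,v)$ for every $v$. The cost is the number of relaxations in the worst case; queries and internal computation are free.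

Bellman–Ford uses $\Theta(n^3)$ relaxations and no queries. Dijkstra's algorithm uses $O(n^2)$ relaxations but compares D-values, which are sums of weights. The paper of Sunny Atalig, Alexander Hickerson, Arrdya Srivastav, Tingting Zheng and Marek Chrobak, "Lower Bounds for Adaptive Relaxation-Based Algorithms for Single-Source Shortest Paths" (arXiv:2411.06546, 2024), is the source of the following question: if the weights are non-negative, are $o(n^3)$ relaxations possible with weight-queries only?

The first guess is no. Shortest paths are about sums, and comparing single weights does not compare sums. For instance, let $w(s,a)<w(a,b)<w(s,b)$. With weights $3,4,5$ the edge $(s,b)$ beats the path $s\to a\to b$; with weights $1,2,5$ the path wins. No weight-query between these three edges separates the two situations.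

Now test the guess. For $n=2$ the only useful relaxation is $(s,a)$, and the queries change nothing.

For $n=3$, with vertices $s,a,b$, suppose first that no queries are allowed. If $w(s,a)=w(a,b)=1$ and $w(s,b)=3$ (the other weights being, say, $3$), then $(s,a)$ and $(a,b)$ must be relaxed. By symmetry $(s,b)$ and $(b,a)$ must also appear in a sequence that serves all inputs. So four relaxations are needed, and $(s,a),(s,b),(a,b),(b,a)$ suffices. Now allow one query, and say that the answer is $w(s,a)\le w(s,b)$. The path $s\to b\to a$ has weight at least $w(s,b)\ge w(s,a)$, because $w(b,a)\ge 0$. It can be ignored, and the three relaxations $(s,a),(s,b),(a,b)$ suffice.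

So already for three vertices the order of the weights excludes a path. The exclusion used $w(b,a)\ge0$ and breaks down without it. We shall see that the guess is right for weights that may be negative, and wrong for non-negative weights.

## 2. One relaxation sequence for each order of the weights

A walk is a sequence of vertices in which repetitions are allowed; a path is a walk with distinct vertices (we sometimes say "simple path" for emphasis). A sequence of edges is a subsequence of $\sigma$ if it arises from $\sigma$ by deleting entries. For example, the edge sequence $(s,a),(a,b)$ of $s\to a\to b$ is a subsequence of $(s,a),(b,a),(a,b)$, but not of $(a,b),(b,a),(s,a)$.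

**Fact 1.** After the relaxation sequence $\sigma$ has been run from the initial values, $D[v]$ is the minimum weight of an $s$–$v$ walk whose edge sequence is a subsequence of $\sigma$, and $\infty$ if there is none.

*Proof.* Induct on the length of $\sigma$. For the empty sequence only the empty walk at $s$ qualifies, and it has weight $0$. Let $(u,v)$ be the last entry of $\sigma$, and let $\sigma^-$ be $\sigma$ without it. For end vertices other than $v$ neither side changes. An $s$–$v$ walk that is a subsequence of $\sigma$ is either a subsequence of $\sigma^-$, or consists of an $s$–$u$ walk that is a subsequence of $\sigma^-$ followed by $(u,v)$. The minimum over the two kinds is $\min\{D[v],D[u]+w(u,v)\}$ with the old D-values. $\square$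

If there are no negative cycles, deleting cycles from a walk does not increase its weight, so $\mathrm{dist}(s,v)$ is the minimum weight over all $s$–$v$ walks and a path attains it. Fact 1 then gives three consequences. Always $D[v]\ge\mathrm{dist}(s,v)$. If some shortest $s$–$v$ path is a subsequence of $\sigma$, then $D[v]=\mathrm{dist}(s,v)$ at the end. Conversely, if $D[v]$ is correct at the end and the shortest $s$–$v$ walk is unique, then that walk is a subsequence of $\sigma$.

**Fact 2.** If all weight comparisons have the same answers in two instances (with the same $n$ and $s$), then the algorithm performs the same relaxation sequence on both.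

Indeed, each of its moves depends only on earlier answers. So for every order of the edges there is a single sequence, and it must handle all weightings with that order at once. Here are the results.

**Theorem A.** For non-negative weights there is an algorithm that first sorts all edge weights by weight-queries, then performs a sequence of $O(n^{5/2}\sqrt{\log n})$ relaxations depending only on the sorted order, and ends with all D-values correct. (The sequence does not depend on $s$.)

**Theorem B.**
1. For non-negative weights, every weight-query algorithm needs at least $n(n-1)/2$ relaxations in the worst case.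
2. If weights may be negative (with no negative cycles), every adaptive weight-query algorithm needs at least $\frac{n^3}{6}-O(n^2)$ relaxations.

Since $n^{5/2}\sqrt{\log n}=o(n^3)$, the answer to the question is yes. The exact exponent for non-negative weights is not determined here; by the two theorems it lies in $[2,5/2]$. When negative weights are allowed, Bellman–Ford gives the matching upper bound, so $\Theta(n^3)$ relaxations are required.

## 3. Arbitrary weights: a single order that makes every path shortest

We begin with Theorem B(2), where the guess is right. The idea is to use a potential: adding $\varphi(v)-\varphi(u)$ to each edge weight $w(u,v)$ changes the weight of a walk by an amount that depends only on its ends. If the potential differences are large and distinct, they alone decide the order of the weights, and the choice of the shortest path is hidden in small corrections.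

**Step 1: the instances.** This step produces, for each simple path $P$ from $s$, an instance in which $P$ is the unique shortest walk to its end. Number the vertices $1,\dots,n$ and let $\varphi(m)=2\cdot 3^m$. Let $w_P(e)=0$ if $e\in P$ and $w_P(e)=1$ otherwise, and
$$w'_P(u,v)=w_P(u,v)+\varphi(v)-\varphi(u).$$
Every cycle has the same weight under $w'_P$ as under $w_P$, so there are no negative cycles. A walk from $s$ that uses only edges of $P$ has to follow $P$, because each vertex of $P$ has at most one outgoing edge in $P$; and the last vertex of $P$ has none. So every walk from $s$ to the end of $P$, other than $P$ itself, contains an edge outside $P$ and has $w_P$-weight at least $1$, while $w_P(P)=0$. All walks with these two ends have their weights shifted by the same amount, so $P$ is the unique shortest one under $w'_P$.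

**Step 2: the order does not reveal $P$.** This step shows that all these instances look alike to the algorithm. The numbers $\varphi(v)-\varphi(u)$ with $u\neq v$ are even. They are also pairwise distinct: if $3^a-3^b=3^{a'}-3^{b'}$ with $a\ne b$, then $3^a+3^{b'}=3^{a'}+3^b$, and uniqueness of base-3 digits shows that $\{a,b'\}$ and $\{a',b\}$ agree as multisets. Since $a\ne b$, this gives $a=a'$ and $b=b'$. So these numbers differ pairwise by at least $2$, and adding values in $\{0,1\}$ leaves their order strict and unchanged. By Fact 2 the algorithm performs one fixed sequence $\sigma$ for all $P$, and by the consequences of Fact 1, *$\sigma$ contains every simple path from $s$ as a subsequence.*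

For $n=3$ and $s=1$ we have $\varphi=(6,18,54)$. For $P=1\to2\to3$ the weights of $(1,2),(2,3),(1,3)$ are $12,36,49$, so the path wins by $48<49$. For $P=1\to3$ they are $13,37,48$, and the edge wins by $48<50$. For $P=1\to3\to2$ we get $w'_P(1,3)=48$ and $w'_P(3,2)=-36$, of total weight $12$, while $w'_P(1,2)=13$. The order is the same each time.

**Step 3: such a sequence is long.** This step builds greedily a path whose earliest embedding in $\sigma$ ends late. Suppose the current path ends at $x$, its earliest embedding in $\sigma$ ends at position $\tau$ (initially the path is just $s$, and $\tau=0$), and $U$ is the set of $u\geq2$ unused vertices. For each of the $u(u-1)$ edges $(y,z)$ inside $U$, the current path extended by $x\to y\to z$ is a simple path from $s$, hence a subsequence of $\sigma$, so $(y,z)$ occurs after $\tau$. The first occurrences after $\tau$ of these edges are at distinct positions, so for some $(y,z)$ this first occurrence is at a position at least $\tau+u(u-1)$. Extend the path by $x\to y\to z$ for this edge. Its earliest embedding ends at an occurrence of $(y,z)$ after $\tau$, so at position at least $\tau+u(u-1)$, and $u$ drops by $2$. Therefore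
$$|\sigma|\ \ge\sum_{u=n-1,\,n-3,\,\dots;\ u\ge2}u(u-1).$$
For $u\ge2$ we have $u(u-1)\ge\frac16\big(u^3-(u-2)^3\big)$, since the right side is $u^2-2u+\frac43$ and $u\ge\frac43$. The sum telescopes. For $n\ge3$ the last $u$ is $2$ or $3$, so $|\sigma|\ge\frac16\big((n-1)^3-1\big)=\frac{n^3}6-O(n^2)$. This proves Theorem B(2).

## 4. Non-negative weights still force $n(n-1)/2$ relaxations

For Theorem B(1) we want instances with the same order in which, taken together, many different edges are forced.

Let $V=\{s,x_1,\dots,x_{n-1}\}$. For $1\le a\le n-1$, instance $a$ has
$$w(x_c,x_b)=2-\tfrac cn,\qquad w(x_c,s)=2,\qquad w(s,x_c)=\begin{cases}2+\frac c{2n}&c\le a,\\ 100+c&c>a.\end{cases}$$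
In every instance the edges out of $s$ are heavier than all others and increase strictly with $c$, and the other weights do not depend on $a$. So all comparisons agree, and by Fact 2 the algorithm performs the same sequence on all these instances. All weights are positive, so every shortest walk is a simple path. Edges out of $s$ weigh more than $2$, and all other edges weigh more than $1$.

In instance $a$, let $b>a$. For $c\le a$ the path $s\to x_c\to x_b$ has weight $4-\frac c{2n}<4$, and this is smallest only at $c=a$. Every simple path from $s$ with at least three edges has weight greater than $2+1+1=4$. A path starting with $(s,x_c)$ for some $c>a$, including the single edge $(s,x_b)$, has weight greater than $100$. So $s\to x_a\to x_b$ is the unique shortest path, and $(x_a,x_b)$ must be relaxed. Also, in instance $a$ the edge $(s,x_a)$ has weight less than $3$, and every other path to $x_a$ has weight greater than $2+1=3$, so $(s,x_a)$ must be relaxed. Altogether at least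
$$\binom{n-1}2+(n-1)=\frac{n(n-1)}2$$
different edges occur in the sequence. This proves Theorem B(1). For $n=3$ the bound is $3$, which is what we found by hand.

## 5. Paths that an order rules out when weights are non-negative

From now on $w\ge0$. After sorting, fix a bijection $r:E\to\{1,\dots,N\}$, the *rank*, with $w(e)<w(f)\Rightarrow r(e)<r(f)$, ties being broken arbitrarily. Hence $r(e)\le r(f)\Rightarrow w(e)\le w(f)$. Let $G_t$ be the graph of the edges of rank at most $t$, and $d_t(u,v)$ its hop distance (the least number of edges of a $u$–$v$ path in $G_t$, possibly $\infty$). For $X\subseteq V$ let $d_t^X$ be the hop distance in the induced graph $G_t[X]$; clearly $d^X_t\ge d_t$.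

On three vertices the argument was that one edge of rank at most $t$ replaces a piece of a path containing an edge of rank at least $t$. The same works with several edges: $q$ edges of rank at most $t$ weigh no more than $h\ge q$ edges of rank at least $t$.

**Definition (good path).** For a simple path $P=v_0\dots v_k$ write $e_i=(v_i,v_{i+1})$, and let $h_t(i,j)$ be the number of edges of rank at least $t$ among $e_i,\dots,e_{j-1}$. The path $P$ is *good* if
$$d_t(v_i,v_j)\ \ge\ h_t(i,j)\qquad\text{for all }t\in\{1,\dots,N\}\text{ and all }i<j. \tag{1}$$

Here are three examples with $P=a\to b\to c$, where only the ranks of $(a,b),(b,c),(a,c)$ are specified and the other edges have ranks $4,5,6$. A pair $i,i+1$ never violates (1), since $h_t(i,i+1)\le1\le d_t(v_i,v_{i+1})$, so only the pair $a,c$ matters. If the ranks are $1,2,3$, then $h_1(0,2)=2$ with $d_1(a,c)=\infty$, then $h_2(0,2)=1$ with $d_2(a,c)=2$, and $h_t(0,2)=0$ for $t\ge3$, so $P$ is good. If $(a,c)$ has rank $1$ and $(a,b),(b,c)$ have ranks $2,3$, then $d_1(a,c)=1<2=h_1(0,2)$, so $P$ is not good. If $(a,b),(a,c),(b,c)$ have ranks $1,2,3$, then $h_1(0,2)=2\leq d_1(a,c)=\infty$ and $h_2(0,2)=h_3(0,2)=1=d_2(a,c)=d_3(a,c)$, so $P$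 is good. Yet here $w(a,c)\le w(b,c)\le w(P)$, and $P$ is never a shortest path with the fewest edges. Goodness is only a necessary condition.

**Lemma 1.** Let $w\ge0$ and let $P$ be a shortest $s$–$v$ path with the fewest edges. Then $P$ is good.

*Proof.* Suppose that for some $t$ and $i<j$ there is a path $Q$ in $G_t$ from $v_i$ to $v_j$ with $q<h=h_t(i,j)$ edges. Let $\omega\ge 0$ be the weight of the edge of rank $t$. Each edge of $Q$ weighs at most $\omega$, so $w(Q)\le q\omega\le h\omega$. The piece $P[i..j]$ of $P$ from $v_i$ to $v_j$ has $h$ edges of weight at least $\omega$, and its other edges have non-negative weight, so $h\omega\le w(P[i..j])$. Also $q<h\le j-i$. Replace $P[i..j]$ by $Q$ and delete cycles, which does not increase the weight. The result is an $s$–$v$ path of weight at most $w(P)$ with fewer edges than $P$, a contradiction. $\square$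

Theorem A is now purely combinatorial. *From $r$ alone, construct a sequence $\sigma$ of $O(n^{5/2}\sqrt{\log n})$ edges that contains every good path as a subsequence.*

## 6. Why relaxing in sorted order does not gain anything

The first idea is to run Bellman–Ford, but in each round to relax the edges in increasing order of rank. A round then carries us along every stretch of the path on which the ranks increase.

Here is where it stops. Let $n\ge3$, let $P=v_0\dots v_{n-1}$ visit all vertices with $v_0=s$, let $w(e_i)=(n-1-i)/n^2$, and let all other weights be $1$. Then $w(P)=\frac{(n-1)n}{2n^2}<\frac12$, and every other path from $s$ to $v_{n-1}$ uses an edge of weight $1$. So $P$ is the unique shortest path. Its ranks decrease along the path, so a round in increasing order contains at most one further edge of $P$, and $n-1$ rounds of $n(n-1)$ relaxations are needed. Rounds in decreasing order fail in the same way when the weights along $P$ are reversed.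

The same example suggests a better shape for a round. List the vertices, and for each vertex in turn relax all edges out of it. With the list $v_0,v_1,\dots,v_{n-1}$ a single round contains all of $P$. So we look for an order of the vertices, or of groups of vertices, such that *every* good path moves forward in it except at few edges. The next section produces such an order for two large groups.

## 7. Splitting a vertex set so that good paths move forward

Fix a set $W$ of $x$ vertices, a number $\ell$ and a threshold $t$. If any two vertices of $W$ are within $2\ell$ hops in $G_t[W]$, then by (1) a good path has at most $2\ell$ edges of rank at least $t$ between its first and last vertex in $W$: heavy edges are few. If on the other hand $G_t[W]$ has two vertices more than $2\ell$ hops apart, then a ball around one of them, of suitable radius at most $\ell$, has a thin boundary layer, and few light edges of a path can cross it. Lower the threshold until the first situation turns into the second. At the turning point both hold, so a good path can leave the ball (or enter it, if the ball is an in-ball) only at few edges, light or heavy. The two counts are about $2\ell$ and $x\ln x/\ell$, which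 balance at $\ell\approx\sqrt{x\ln x/2}$.

One difficulty remains: the ball may be a single vertex, and a recursion on such unbalanced splits can be very deep. So we keep carving balls until a fixed fraction of $W$ has been removed. The earlier balls are collected in a small set $C$, which the list will visit twice, before and after the rest. Two features keep the number of exceptions down. Each ball pays for its boundary in proportion to its own size, and the balls are disjoint. And the thresholds only go down, so heavy edges are counted once, at the last threshold.

Throughout, the constants are $K=256$ and $\kappa=64$. A subpath of $P$ is a block of consecutive vertices of $P$ with the edges between them. A concatenation of subpaths is a division of such a block into consecutive blocks; the edges that join them belong to the concatenation.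

**Lemma 2.** Let $W\subseteq V$, $x=|W|\ge2$. From $r$ one can compute a partition $W=C\cup A_1\cup A_2$ with $|C|<x/K$, $|A_1|,|A_2|\le(1-\frac1K)x$ and $A_1,A_2\ne\emptyset$, such that every good path $P$ has a set $\mathrm{Exc}_W(P)$ of at most $5\sqrt{x\ln x}$ edges with the following property. Every subpath $S$ of $P$ contained in $W$ and using no edge of $\mathrm{Exc}_W(P)$ is a concatenation $S_1S_2S_3S_4$ (parts possibly empty) with $S_1\subseteq C$, $S_2\subseteq A_1$, $S_3\subseteq A_2$, $S_4\subseteq C$.

*Proof.* Let $\ell=\big\lceil\sqrt{x\ln x/2}\,\big\rceil\ge1$ and $\theta=\ln x/\ell$.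

**Step 1: the carving process.** This step defines the balls and keeps all remaining vertices close to each other just above the current threshold. Start with $Y=W$ and $\tau=N-1$. We maintain
$$d^W_{\tau+1}(y,y')\le2\ell\qquad\text{for all }y,y'\in Y. \tag{2}$$
It holds initially because $G_N[W]$ is complete. If $d_\tau^W(y,y')\le2\ell$ for all $y,y'\in Y$, decrease $\tau$ by $1$; then (2) holds for the new $\tau$. Otherwise pick $y,y'\in Y$ with $d^W_\tau(y,y')>2\ell$ and *carve*, as follows. (All choices are made by a fixed rule from $r$.) For $0\le\rho\le\ell$ let
$$O_\rho=\{z\in Y:d^W_\tau(y,z)\le\rho\},\qquad I_\rho=\{z\in Y:d^W_\tau(z,y')\le\rho\}.$$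
A common element of $O_\ell$ and $I_\ell$ would give $d^W_\tau(y,y')\le2\ell$, so $O_\ell\cap I_\ell=\emptyset$ and one of the two has size at most $|Y|/2$. If it is $O_\ell$, the carve is called *out-type*. Otherwise it is $I_\ell$, and the carve is *in-type*; what follows then holds with $I_\rho$ and $y'$ in place of $O_\rho$ and $y$.

Some $\rho\in\{1,\dots,\ell\}$ satisfies $|O_\rho\setminus O_{\rho-1}|\le\theta|O_\rho|$. This is trivial if $\theta\ge1$. If $\theta<1$ and it failed for every $\rho$, then $|O_{\rho-1}|<(1-\theta)|O_\rho|$ for every $\rho$, and so
$$|O_0|<(1-\theta)^\ell|O_\ell|\le e^{-\theta\ell}\cdot\frac x2=\frac1x\cdot\frac x2=\frac12,$$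
contradicting $y\in O_0$. Choose such a $\rho$, let $B=O_\rho$ and $\partial B=O_\rho\setminus O_{\rho-1}$, and replace $Y$ by $Y\setminus B$. Then (2) persists because $Y$ only shrinks.

**Step 2: stopping.** This step shows that the process can be stopped with the required sizes. Stop right after the first carve that leaves $|Y|\le(1-\frac1K)x$. Such a carve occurs: at $\tau=0$ the graph $G_0$ has no edges, so carving continues as long as $|Y|\ge2$; a carve removes at most half of $Y$, so $Y$ stays nonempty; and $|Y|=1\le(1-\frac1K)x$ would stop the process, as $x\ge2$.

Number the carves $b=1,\dots,z$. Let $Y_b$ be the set $Y$ just before carve $b$, so $Y_1=W\supset Y_2\supset\dots\supset Y_z$; let $B_b\subset Y_b$ be the ball, with $Y_{b+1}=Y_b\setminus B_b$ for $b<z$; and let $\tau_1\ge\dots\ge\tau_z$ be the thresholds. Put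
$$C=W\setminus Y_z=B_1\cup\dots\cup B_{z-1},\qquad A=Y_z\setminus B_z,$$
and $(A_1,A_2)=(A,B_z)$ if $B_z$ is out-type, $(A_1,A_2)=(B_z,A)$ if it is in-type. Since the process did not stop earlier, $|Y_z|>(1-\frac1K)x$, so $|C|<x/K$. By the stopping rule $|A|\le(1-\frac1K)x$. Further $|B_z|\le|Y_z|/2\le(1-\frac1K)x$. Finally $B_z$ contains the center of its ball, and $|A|\ge|Y_z|/2>0$, so both are nonempty.

**Step 3: the exceptional edges.** This step defines $\mathrm{Exc}_W(P)$ and bounds its size. For an out-type $b$, call the edges of rank at most $\tau_b$ from $B_b$ to $Y_b\setminus B_b$ *cut edges*. If $(p,q)$ is one of them and $B_b=O_\rho$ with center $y$, then $q\in Y_b\setminus O_\rho$ gives $\rho<d^W_{\tau_b}(y,q)\le d^W_{\tau_b}(y,p)+1$, so $p\notin O_{\rho-1}$ and $p\in\partial B_b$. For an in-type $b$, the cut edges are those of rank at most $\tau_b$ from $Y_b\setminus B_b$ to $B_b$. If $(p,q)$ is one of them and $B_b=I_\rho$ with center $y'$, then $\rho<d^W_{\tau_b}(p,y')\le1+d^W_{\tau_b}(q,y')$, so $q\in\partial B_b$. A simple path has at most one edge out of each vertex and at most one into each vertex, and the balls are disjoint, so it contains at most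
$$\sum_b|\partial B_b|\le\theta\sum_b|B_b|\le\theta x=\frac{x\ln x}\ell$$
cut edges.

Let $\mathrm{Exc}_W(P)$ consist of the edges of $P$ with both ends in $W$ that are cut edges, or that are *heavy*, which means: of rank at least $\tau_z+1$ and lying on $P$ between its first and its last vertex in $Y_z$. If these two vertices are $v_i,v_j$ with $i<j$, then by (1) and by (2) at the last carve
$$h_{\tau_z+1}(i,j)\le d_{\tau_z+1}(v_i,v_j)\le d^W_{\tau_z+1}(v_i,v_j)\le2\ell.$$
Otherwise there are no heavy edges. So there are at most $2\ell$ heavy edges. With $\alpha=\sqrt{x\ln x/2}$ we have $\alpha\le\ell\le\alpha+1$ and $x\ln x=2\alpha^2$, hence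
$$|\mathrm{Exc}_W(P)|\le2\ell+\frac{x\ln x}\ell\le(2\alpha+2)+2\alpha=2\sqrt2\,\sqrt{x\ln x}+2\le5\sqrt{x\ln x}. \tag{3}$$
The last inequality holds because $\sqrt{x\ln x}\ge\sqrt{2\ln2}>1.17$ and $(5-2\sqrt2)\cdot1.17>2$.

**Step 4: forbidden moves.** This step says which moves of $P$ are exceptional whatever their rank. Let $e=(p,q)\in P$ have both ends in $W$ and lie between two visits of $P$ to $Y_z$ (one or both ends of $e$ may be such visits). Suppose that for some $b$

- either $b$ is out-type, $p\in B_b$ and $q\in Y_b\setminus B_b$,
- or $b$ is in-type, $q\in B_b$ and $p\in Y_b\setminus B_b$.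

Then $e\in\mathrm{Exc}_W(P)$. Indeed, if $r(e)\le\tau_b$, then $e$ is a cut edge. Otherwise $r(e)\ge\tau_b+1\ge\tau_z+1$, and $e$ is heavy.

**Step 5: the structure of $S$.** This step derives the four-part form. Let $S\subseteq W$ be a subpath of $P$ with no exceptional edge.

First, $S$ visits $Y_z$ in at most one contiguous run. Otherwise $S$ contains consecutive vertices $y,c_1,\dots,c_m,y'$ with $y,y'\in Y_z$, $m\ge1$ and all $c_i\in C$. All edges of this piece lie between visits to $Y_z$, so Step 4 applies to them. Each $c_i$ lies in exactly one ball $B_b$ with $b<z$, and $Y_z\subseteq Y_b\setminus B_b$. If the ball of $c_1$ were in-type, then $(y,c_1)$ would be exceptional; so it is out-type. If the ball of $c_m$ were out-type, then $(c_m,y')$ would be exceptional; so it is in-type. Hence $m\ge2$, and for some $i$ we have $c_i\in B_b$ with $b$ out-type and $c_{i+1}\in B_{b'}$ with $b'$ in-type. If $b<b'$, then $c_{i+1}\in Y_{b'}\subseteq Y_b\setminus B_b$, and $(c_i,c_{i+1})$ leaves an out-type ball. If $b'<b$, then $c_i\in Y_b\subseteq Y_{b'}\setminus B_{b'}$, and $(c_i,c_{i+1})$ enters an in-type ball. In both cases $(c_i,c_{i+1})$ is exceptional by Step 4, a contradiction.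

Second, within the run in $Y_z=A_1\cup A_2$ there is no edge from $A_2$ to $A_1$. If $B_z$ is out-type, such an edge goes from $B_z$ to $Y_z\setminus B_z$; if $B_z$ is in-type, it goes from $Y_z\setminus B_z$ to $B_z$. Both are forbidden by Step 4 with $b=z$.

So $S$ consists of a part in $C$, then a part in $A_1$, then a part in $A_2$, then a part in $C$. $\square$

Here is a split done by hand. Let $V=W=\{a,b,c\}$, with $(a,b),(b,c),(c,a),(a,c),(b,a),(c,b)$ of ranks $1,\dots,6$. Then $\ell=\lceil1.28\ldots\rceil=2$, and finite distances never exceed $2\ell=4$. The graphs $G_5,G_4,G_3$ contain the cycle $a\to b\to c\to a$, so the first carve comes at $\tau=2$, where the edges are $(a,b),(b,c)$. Pick the pair $(b,a)$, at distance $\infty$. Here $O_2=\{b,c\}$ is too large, and $I_2=\{a\}$ has size at most $\frac32$, so the carve is in-type, with $B_1=\{a\}$ and $\partial B_1=\emptyset$ (take $\rho=1$). Since $2\le(1-\frac1{256})3$, we stop: $C=\emptyset$, $A_1=\{a\}$, $A_2=\{b,c\}$. The path $c\to a\to b$ is good, because $h_t(0,2)\le 1$ for $t=2,3$, where $d_2(c,b)=\infty$ and $d_3(c,b)=2$, while $d_1(c,b)=\infty$, and $h_t(0,2)=0$ for $t\geq 4$. It moves backward along $(c,a)$. This edge has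 rank $3=\tau_1+1$, so it is heavy, and it is the only exceptional edge.

From now on fix one such split for every $W$ with $|W|\ge2$.

## 8. Itineraries from size $K^q$ down to size $K^{q-1}$

Next we repeat the split until the pieces have shrunk by a factor of about $K$, and write the pieces in the order in which good paths traverse them.

**Definition (itinerary).** Let $q\ge1$ and $1\le|X|\le K^q$. For $W\subseteq X$ let $\mathrm{it}(W)=(W)$ if $|W|\le K^{q-1}$. Otherwise split $W$ by Lemma 2 and let
$$\mathrm{it}(W)=(C),\ \mathrm{it}(A_1),\ \mathrm{it}(A_2),\ (C),$$
where $C$ is omitted if it is empty. The *level-$q$ itinerary* of $X$ is $\mathrm{it}(X)=(Z_1,\dots,Z_M)$.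

For example, if $X$ is split into $C,A_1,A_2$, if $A_1$ is split into $C',A_1',A_2'$, and if no further splits are needed, then the itinerary is $C,\,C',A_1',A_2',C',\,A_2,\,C$. If $|X|\le K^{q-1}$ it is just $(X)$.

The recursion ends because $|A_1|,|A_2|<|W|$. Since $|C|<|W|/K\le K^{q-1}$, all $Z_m$ have size at most $K^{q-1}$. The distinct ones partition $X$, and each occurs at most twice.

**Step 1: few splits.** This step bounds the number of split sets by a constant. A split set at depth $d$ of the recursion has size greater than $K^{q-1}$ and at most $(1-\frac1K)^dK^q$. So $(1-\frac1K)^d>\frac1K$, and since $-\ln(1-\frac1K)\ge\frac1K$ this gives $d<K\ln K$. There are at most $K\ln K+1$ such depths. At each depth the split sets are disjoint subsets of $X$ of size greater than $K^{q-1}$, so there are fewer than $K$ of them. Altogether at most $M_0:=K(K\ln K+1)$ sets are split.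

**Step 2: few exceptional edges.** This step collects the exceptions of all splits. Let $\mathrm{Br}_X(P)=\bigcup_W\mathrm{Exc}_W(P)$ over the split sets $W$; it is empty if $|X|\le K^{q-1}$. By (3), for good $P$,
$$|\mathrm{Br}_X(P)|\le5M_0\sqrt{|X|\ln|X|}. \tag{4}$$

**Step 3: good paths follow the itinerary.** This step records what Lemma 2 gives for the whole itinerary: *every subpath of a good path $P$ that lies in $X$ and avoids $\mathrm{Br}_X(P)$ is a concatenation $R_1\cdots R_g$ of nonempty subpaths with $R_l\subseteq Z_{m_l}$ and $m_1<\dots<m_g$.* We prove it by induction for every $\mathrm{it}(W)$ that occurs in the recursion, in place of $\mathrm{it}(X)$. If $W$ is not split, there is one piece. If $W$ is split, Lemma 2 writes the subpath as $S_1S_2S_3S_4$. The parts $S_1$ and $S_4$ lie in the first and the last entry $C$, and $S_2\subseteq A_1$, $S_3\subseteq A_2$ are decomposed along $\mathrm{it}(A_1)$, $\mathrm{it}(A_2)$ by induction. Empty parts are dropped.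

**Step 4: the hierarchy.** This step applies itineraries at all scales. Let $n\ge2$ and let $Q\ge1$ satisfy $K^{Q-1}<n\le K^Q$. Put $\mathcal N_Q=\{V\}$, and for $q=Q,\dots,1$ let $\mathcal N_{q-1}$ be the set of all distinct members of the level-$q$ itineraries of all $X\in\mathcal N_q$. Each $\mathcal N_q$ is a partition of $V$ into sets of size at most $K^q$. In particular, $\mathcal N_0$ consists of singletons.

**Step 5: exceptional edges per level.** This step adds up (4) over a level. For good $P$ let $\beta_q=\sum_{X\in\mathcal N_q}|\mathrm{Br}_X(P)|$. Only sets $X$ with $|X|>K^{q-1}$ contribute, and, being disjoint, there are at most $n/K^{q-1}$ of them. By (4), with $c=5M_0K$,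
$$\beta_q\le\frac n{K^{q-1}}\,5M_0\sqrt{K^q\ln n}=c\,n\,K^{-q/2}\sqrt{\ln n}. \tag{5}$$

## 9. Global repetition falls back to $n^3$, and local repetition avoids this

An obvious algorithm is now at hand. Define a sweep of $X\in\mathcal N_q$ recursively: for each entry $Z_m$ of its itinerary in turn, sweep $Z_m$ and then relax all edges from $Z_m$ to $X\setminus Z_m$. Repeat the sweep of $V$ until all good paths are covered. One sweep of $V$ is cheap: if $\mathcal L_q$ is the total length of the sweeps of all $X\in\mathcal N_q$, each swept once, then $\mathcal L_q\le2\mathcal L_{q-1}+2nK^q$ and $\mathcal L_0=0$, so $\mathcal L_q\le4nK^q$ by induction, and $\mathcal L_Q=O(n^2)$ since $K^{Q}<Kn$.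

The trouble is the number of repetitions. A path can get stuck at any exceptional edge of any level and then wait for the next sweep of $V$. Adding up (5), the bound on the number of exceptional edges is $cn\sqrt{\ln n}\,(16^{-1}+16^{-2}+\cdots)$, and almost all of it comes from the lowest level $q=1$. This is more than $n$, so the count gives nothing better than the trivial $n-1$ repetitions, and we are back at order $n^3$. At the top level alone the bound would be of order $\sqrt{n\ln n}$, which is what we want.

The exceptions are numerous exactly where sweeps are cheap: sweeping all sets of level $q$ costs only about $nK^q$. So repeat locally. Every time a set $X$ of level $q<Q$ is to be traversed, sweep it $\kappa$ times instead of once. A traversal can still fail to reach the end of its stretch of $P$, but then at least about $\kappa/2$ exceptional edges or failures of lower traversals have been used up. Let us see which $\kappa$ is suitable. Each set occurs at most twice in an itinerary, so going down one level multiplies the number of repetitions by at most $2\kappa$ and divides $nK^q$ by $K$; the total cost is dominated by the top if $2\kappa<K$. The number of exceptions shrinks by $\sqrt K$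 when we go up one level, and failures are passed up with the factor $2/\kappa$; they shrink at the same rate as the exceptions if $(2/\kappa)\sqrt K<1$. So we need $2\sqrt K<\kappa<K/2$, and $K=256$, $\kappa=64$ satisfies $32<64<128$.

## 10. The relaxation sequence and its length

For $X\in\mathcal N_0$ let $\mathrm{PASS}_0(X)$ be empty. For $q\ge1$ and $X\in\mathcal N_q$ with level-$q$ itinerary $Z_1,\dots,Z_M$ let
$$\mathrm{SWEEP}_q(X):\ \text{for }m=1,\dots,M:\ \text{run }\mathrm{PASS}_{q-1}(Z_m),\text{ then relax all edges from }Z_m\text{ to }X\setminus Z_m,$$
and for $1\le q<Q$ let $\mathrm{PASS}_q(X)=\mathrm{SWEEP}_q(X)^\kappa$, that is, $\kappa$ sweeps in a row. Finally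
$$\sigma=\mathrm{SWEEP}_Q(V)^T,\qquad T=2\big(\lfloor5M_0\sqrt{n\ln n}\rfloor+\lfloor c\sqrt{n\ln n}\rfloor+1\big),\qquad c=5M_0K.$$
This depends only on $r$ and not on $s$. By induction on $q$, all edges relaxed in $\mathrm{PASS}_q(X)$ or $\mathrm{SWEEP}_q(X)$ have both ends in $X$.

**Step 1: the length of $\sigma$.** This step shows that $\sigma$ has $O(n^{5/2}\sqrt{\log n})$ entries. For $q<Q$ let $L_q=\sum_{X\in\mathcal N_q}|\mathrm{PASS}_q(X)|$, so $L_0=0$. Each $Z\in\mathcal N_{q-1}$ belongs to the itinerary of exactly one $X\in\mathcal N_q$ and occurs there at most twice. So the sub-calls in one sweep of every $X\in\mathcal N_q$ have total length at most $2L_{q-1}$. In one sweep of $X$ the other relaxations number at most $\sum_m|Z_m||X|\le2|X|^2$. Using $\sum_{X\in\mathcal N_q}|X|^2\le nK^q$ we get, for $1\le q<Q$,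
$$L_q\le\kappa\Big(2L_{q-1}+2\sum_{X\in\mathcal N_q}|X|^2\Big)\le128\,L_{q-1}+128\,nK^q .$$
By induction $L_q\le256\,nK^q$, because $128\cdot256\,nK^{q-1}=128\,nK^q$. Since $K^{Q-1}<n$,
$$|\mathrm{SWEEP}_Q(V)|\le2L_{Q-1}+2n^2\le512\,nK^{Q-1}+2n^2\le514\,n^2,$$
and therefore $|\sigma|\le514\,n^2\,T=O(n^{5/2}\sqrt{\log n})$.

## 11. A pointer on a good path, and how a sweep moves it

Fix a good path $P=v_0\dots v_k$. While $\sigma$ is executed, keep a *pointer*, initially $0$. It moves from $i$ to $i+1$ when $e_i$ is relaxed while the pointer is $i$; we then say that $e_i$ is *passed*. The pointer never decreases, and each edge of $P$ is passed at most once. If the pointer reaches $k$, then $P$ is a subsequence of $\sigma$.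

Consider a call or a sweep on $X$ that starts with pointer $i$. If $v_i\notin X$, the pointer does not move during it, since all edges relaxed have both ends in $X$. If $v_i\in X$, let $j$ be the last index with $v_i,\dots,v_j\in X$, the *run end*; the pointer stays at most $j$. A call $\mathrm{PASS}_q(X)$ *fails* if $v_i\in X$ and the pointer is less than $j$ at its end. A call $\mathrm{PASS}_0(X)$ never fails: $X$ is a singleton and $P$ is simple, so $v_i\in X$ implies $j=i$.

**Lemma 3.** Let $\mathrm{SWEEP}_q(X)$ start with pointer $i$, $v_i\in X$, run end $j$, and suppose that no sub-call $\mathrm{PASS}_{q-1}(Z_m)$ in it fails.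

(a) If $i\le i'\le j$ and $e_i,\dots,e_{i'-1}\notin\mathrm{Br}_X(P)$, then the final pointer is at least $i'$.

(b) If $i<j$, then the final pointer is at least $i+1$.

*Proof.* (a) Decompose $v_i\dots v_{i'}$ as $R_1\cdots R_g$ by Step 3 of Section 8, with $R_l=v_{a_l}\dots v_{b_l}\subseteq Z_{m_l}$ and $m_1<\dots<m_g$; so $a_1=i$, $a_{l+1}=b_l+1$ and $b_g=i'$. We show by induction on $l$ that before the step $m=m_l$ of the sweep the pointer is at least $a_l$, and that after it the pointer is at least $a_{l+1}$ (at least $i'$ if $l=g$). For $l=1$ the first claim holds since the pointer starts at $a_1=i$; for $l>1$ it follows from the second claim for $l-1$, as $m_{l-1}<m_l$ and the pointer never decreases. Let $p\ge a_l$ be the pointer before step $m_l$. If $p>b_l$, the second claim holds already. Otherwise $v_p\in R_l\subseteq Z_{m_l}$. The sub-call on $Z_{m_l}$ does not fail, so it moves the pointer to the end of the run of $P$ in $Z_{m_l}$, which is at least $b_l$. If $l=g$ or the pointer exceeds $b_l$, we are done. If the pointer equals $b_l$ and $l<g$, then the run ends at $b_l$, so $v_{b_l+1}\notin Z_{m_l}$, while $v_{b_l+1}\in X$ because $b_l+1\le i'\le j$. So $e_{b_l}$ goes from $Z_{m_l}$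 to $X\setminus Z_{m_l}$ and is relaxed in the second part of the step, and the pointer becomes at least $b_l+1=a_{l+1}$.

(b) The sets $Z_m$ cover $X$. Take the first step $m$ with $v_i\in Z_m$. Until then the pointer stays at $i$: the earlier sub-calls are on sets not containing $v_i$, and the edges relaxed after them have their tails in those sets, whereas $e_i$ has tail $v_i$. In step $m$ the sub-call moves the pointer to the end of the run in $Z_m$. If this is still $i$, then $v_{i+1}\in X\setminus Z_m$ as $i<j$, and $e_i$ is relaxed next. $\square$

So one sweep takes the pointer at least to the first exceptional edge, and a second sweep takes it past this edge. This is why sweeps are counted in pairs.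

**Lemma 4.** Suppose two consecutive sweeps inside one $\mathrm{PASS}_q(X)$ (or two consecutive top-level sweeps, with $X=V$) start with pointer $i$, $v_i\in X$, run end $j$, and leave the pointer less than $j$. Then during them some sub-call fails, or the pointer passes an edge of $\mathrm{Br}_X(P)$.

*Proof.* Suppose that no sub-call fails. Let $i'\le j$ be the largest index with $e_i,\dots,e_{i'-1}\notin\mathrm{Br}_X(P)$. By Lemma 3(a) the pointer is at least $i'$ after the first sweep, and it is less than $j$ even after the second. Hence $i'<j$, and $e_{i'}\in\mathrm{Br}_X(P)$ by maximality of $i'$. If the pointer exceeds $i'$ after the first sweep, then $e_{i'}$ was passed in the first sweep. Otherwise the second sweep starts with pointer $i'<j$ and the same run end $j$, and by Lemma 3(b) it ends with pointer at least $i'+1$, so $e_{i'}$ is passed in it. $\square$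

## 12. Failures decay geometrically, and Theorem A follows

**Step 1: a recursion for failures.** This step relates the failures of level $q$ to those of level $q-1$. Let $F_q$ be the number of failing calls $\mathrm{PASS}_q(X)$, $X\in\mathcal N_q$, during the whole execution of $\sigma$, for $0\le q<Q$. We know $F_0=0$. Let $1\le q<Q$. A failing call $\mathrm{PASS}_q(X)$ consists of $\kappa/2=32$ disjoint pairs of consecutive sweeps. Each pair starts with the pointer inside the run with end $j$ and leaves it less than $j$, because it is still less than $j$ at the end of the call. By Lemma 4 each pair contains a failing call of level $q-1$ or passes an edge of $\mathrm{Br}_X(P)$. Each call of level $q-1$ belongs to at most one pair. Each edge of $P$ is passed at most once during the whole execution, so over all calls on a given $X$ at most $|\mathrm{Br}_X(P)|$ pairs pass an edge of $\mathrm{Br}_X(P)$, and over all $X\in\mathcal N_q$ at most $\beta_q$. Hence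
$$F_q\le\tfrac1{32}\big(\beta_q+F_{q-1}\big)\qquad(1\le q<Q). \tag{6}$$

**Step 2: solving it.** This step shows $F_{Q-1}\le c\sqrt{n\ln n}$. We claim that $F_q\le\frac1{16}\,c\,n\,K^{-q/2}\sqrt{\ln n}$ for $0\le q<Q$. For $q=0$ this is clear. For $q\ge1$ the claim for $q-1$ reads $F_{q-1}\le\frac1{16}\cdot\sqrt K\cdot c\,n\,K^{-q/2}\sqrt{\ln n}$ with $\sqrt K=16$. So (5) and (6) give
$$F_q\le\tfrac1{32}\Big(1+\tfrac1{16}\cdot16\Big)c\,n\,K^{-q/2}\sqrt{\ln n}=\tfrac1{16}\,c\,n\,K^{-q/2}\sqrt{\ln n}.$$
As $K^Q\ge n$, we have $K^{-(Q-1)/2}=16K^{-Q/2}\le16/\sqrt n$, and therefore $F_{Q-1}\le c\sqrt{n\ln n}$.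

**Step 3: the pointer reaches $k$.** This step uses the choice of $T$. By (4), $\beta_Q=|\mathrm{Br}_V(P)|\le5M_0\sqrt{n\ln n}$. Suppose the pointer is less than $k$ after all $T$ top-level sweeps. These sweeps form $T/2$ disjoint pairs of consecutive sweeps, and Lemma 4 applies to each of them with $X=V$ and $j=k$. As in Step 1, each pair contains a failing call of level $Q-1$ or passes an edge of $\mathrm{Br}_V(P)$, so
$$\frac T2\le\beta_Q+F_{Q-1}\le\lfloor5M_0\sqrt{n\ln n}\rfloor+\lfloor c\sqrt{n\ln n}\rfloor,$$
where the floors are allowed because $\beta_Q$ and $F_{Q-1}$ are integers. This contradicts the definition of $T$. Hence every good path $P$ is a subsequence of $\sigma$.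

**Step 4: proof of Theorem A.** This step puts the pieces together. For $n=1$ there is nothing to do. For $n\ge2$, sort the edges by weight-queries, compute $\sigma$ from $r$, and execute it. For each $v$, a shortest $s$–$v$ path with the fewest edges is good by Lemma 1, so it is a subsequence of $\sigma$ by Step 3, and at the end $D[v]=\mathrm{dist}(s,v)$ by Fact 1. The number of relaxations is $|\sigma|=O(n^{5/2}\sqrt{\log n})=o(n^3)$ by Section 10, and $\sigma$ depends only on the sorted order and not on $s$. $\blacksquare$
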